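# Few continuous functions on a non-Lindelöf set of extreme points

## 1. A doubled interval with a rigid topology

Let $I=[0,1]$ with its usual topology, and write $\overline{\,\cdot\,}$ for closure in $I$. Take two copies of the interval,
$$Z=I\times\{1,-1\},\qquad \pi(x,s)=x,\qquad \sigma(x,s)=(x,-s).$$
So $\pi$ forgets the copy and $\sigma$ swaps the copies. These notes turn on one topology on $Z$. Locally it is tiny: every point has a countable compact open neighborhood. Globally it is rigid: two closed sets whose shadows in $I$ accumulate at uncountably many common points must meet.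

**Proposition 1.** There is a locally compact Hausdorff topology $\tau$ on $Z$ and, for each $z\in Z$, a decreasing base $(V_n(z))_{n\ge1}$ of neighborhoods of $z$, such that

* (a) each $V_n(z)$ is open, compact and countable, $V_n(\sigma z)=\sigma V_n(z)$, and $V_n(z)\cap\sigma V_n(z)=\emptyset$;
* (b) $\pi\colon Z\to I$ is continuous and $\sigma$ is a homeomorphism;
* (c) if $A,B\subset Z$ and $\overline{\pi(A)}\cap\overline{\pi(B)}$ is uncountable, then $\operatorname{cl}_\tau A\cap\operatorname{cl}_\tau B\neq\emptyset$.

The proof, a van Douwen-type construction, is in Section 8. To see what the conditions say, test two familiar topologies. The discrete topology satisfies (a) and (b) with $V_n(z)=\{z\}$. It fails (c): the sets $I\times\{1\}$ and $I\times\{-1\}$ are closed and disjoint, but both have shadow $I$. The product of the usual topology of $I$ with the discrete two-point space satisfies (b). It fails (a), since its nonempty open sets are uncountable, and it fails (c) for the same pair of sets. So (c) says that the two copies of $I$ are strongly entangled.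

Three consequences use only (a), (b) and the Hausdorff property.

* Compact subsets of $Z$ are countable, because finitely many of the countable open sets $V_1(z)$ cover them. In particular $Z$ is not compact.
* $Z$ is not Lindelöf (a space is Lindelöf if every open cover has a countable subcover). The sets $V_1(z)$ form an open cover by countable sets, and $Z$ is uncountable.
* $\bigcap_nV_n(z)=\{z\}$, because the $V_n(z)$ form a base at $z$ in a Hausdorff space.

Condition (c) limits the supply of continuous functions. Here $C_b(Z,\mathbb R)$ is the space of bounded continuous real functions on $(Z,\tau)$.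

**Proposition 2.** Let $\tau$ be as in Proposition 1, including (c). Let $f\in C_b(Z,\mathbb R)$, put $g(x)=\frac12\big(f(x,1)+f(x,-1)\big)$ for $x\in I$, and $k=\frac12(f-f\circ\sigma)$ on $Z$. There is a countable set $C\subset I$ such that $k=0$ off $\pi^{-1}(C)$ and $g$ is continuous at every point of $I\setminus C$.

*Proof.* For rationals $p<q$ the sets $A_p=\{f\le p\}$ and $B_q=\{f\ge q\}$ are closed and disjoint, so by (c) the set $\overline{\pi(A_p)}\cap\overline{\pi(B_q)}$ is countable. Let $C$ be the union of these countable sets over all rational pairs $p<q$. Let $x\notin C$.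

Suppose $f(x,s)<f(x,-s)$ for some $s$. Choose rationals $p<q$ strictly between the two values. Then $(x,s)\in A_p$ and $(x,-s)\in B_q$, so $x\in\pi(A_p)\cap\pi(B_q)\subset C$, a contradiction. Hence $f(x,1)=f(x,-1)=g(x)$, and $k=0$ on $\pi^{-1}(x)$.

Suppose now that $x_n\to x$ and $g(x_n)\ge g(x)+\epsilon$ for all $n$, with some $\epsilon>0$. Since $g(x_n)$ is the mean of two values of $f$, some $s_n$ satisfies $f(x_n,s_n)\ge g(x)+\epsilon$. Choose rationals $g(x)<p<q<g(x)+\epsilon$. Then $(x_n,s_n)\in B_q$, so $x\in\overline{\pi(B_q)}$; and $f(x,1)=g(x)<p$, so $x\in\pi(A_p)$. Again $x\in C$, a contradiction. Sequences with $g(x_n)\le g(x)-\epsilon$ are excluded in the same way, with the roles of $A_p$ and $B_q$ exchanged. So $g$ is continuous at $x$. $\square$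

So $Z$ is too big to be Lindelöf, and yet each bounded continuous function on it is, up to countably many fibers, an almost everywhere continuous function on $I$ in disguise. We shall make $Z$ the set of extreme points of a simplex. The first feature will destroy the Lindelöf property, and the second will make every bounded continuous function on the extreme points extendable.

## 2. Affine Baire functions, simplices, $L_1$-preduals, and what $Z$ is for

Let $K$ be a compact convex subset of a real Hausdorff locally convex space, let $\operatorname{ext}K$ be its set of extreme points with the relative topology, and let $\mathbb F$ be $\mathbb R$ or $\mathbb C$. For compact Hausdorff $K$, $M(K)$ denotes the $\mathbb F$-valued Radon measures with total variation norm, and $\varepsilon_t$ is the Dirac measure at $t$.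

**Definition (affine and Baire functions).** A function $f\colon K\to\mathbb F$ is affine if $f(\lambda x+(1-\lambda)y)=\lambda f(x)+(1-\lambda)f(y)$ for all $x,y\in K$, $\lambda\in[0,1]$. It is a Baire function if it belongs to the smallest family of $\mathbb F$-valued functions on $K$ that contains the continuous functions and is closed under pointwise limits of sequences. (The definition of Baire functions makes sense on any compact space.)

*Example.* On the set of probability measures on $I$ with the weak$^*$ topology, $\nu\mapsto\nu(\{0\})$ is affine. It is the limit of the continuous functions $\nu\mapsto\int\max(1-nx,0)\,d\nu(x)$, so it is Baire. It is not continuous, since $\varepsilon_{1/n}\to\varepsilon_0$.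

**Definition (simplex).** For Radon probability measures $\mu,\nu$ on $K$ write $\mu\prec\nu$ if $\int k\,d\mu\le\int k\,d\nu$ for every continuous convex $k\colon K\to\mathbb R$. A measure is maximal if it is maximal with respect to $\prec$. A point $x$ is the barycenter of $\mu$ if $\ell(x)=\int\ell\,d\mu$ for every continuous linear functional $\ell$. $K$ is a (Choquet) simplex if each point of $K$ is the barycenter of a unique maximal Radon probability measure on $K$.

*Example.* For a polytope the maximal measures are those carried by the vertices. So a triangle is a simplex, because barycentric coordinates are unique. A square is not: its center is the midpoint of both diagonals.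

We verify the simplex property by the **Choquet–Meyer theorem** (Phelps, *Lectures on Choquet's Theorem*, §10; Alfsen, *Compact Convex Sets and Boundary Integrals*, Ch. II §3): if a compact convex set $X$ lies in a closed hyperplane that misses $0$, then $X$ is a simplex if and only if the linear span of the cone generated by $X$, ordered by that cone, is a vector lattice.

**Definition ($L_1$-predual).** A real or complex Banach space $E$ is an $L_1$-predual if $E^*$ is isometric to $L^1(\mu)$ for some measure $\mu$. Its dual ball $B_{E^*}$ carries the weak$^*$ topology and is a compact convex subset of $E^*$, regarded as a real locally convex space. A scalar function $f$ on $\operatorname{ext}B_{E^*}$ is odd (real case) if $f(-x)=-f(x)$, and homogeneous (complex case) if $f(\alpha x)=\alpha f(x)$ for all complex $\alpha$ with $|\alpha|=1$.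

Odd or homogeneous functions are the natural ones on a dual ball, because restrictions of linear functionals have this symmetry.

**Fact 3.** Let $N$ be a norm-closed vector sublattice of the real space $M_{\mathbb R}(K)$, $K$ compact. Then $N$ (respectively $N+iN\subset M_{\mathbb C}(K)$) is isometric to a real (respectively complex) space $L^1(\mu)$.

*Proof.* The norm of $M_{\mathbb R}(K)$ is additive on positive elements, so $N$ is an AL-space. Kakutani's theorem gives a lattice isometry $R$ of $N$ onto some $L^1_{\mathbb R}(\mu)$. For the complex case, let $\lambda_1,\lambda_2\in N$ and let $\rho=|\lambda_1|+|\lambda_2|$, $\lambda_j=f_j\rho$. For a countable dense set of angles $\theta_1,\theta_2,\dots$ we have $|f_1+if_2|=\sup_j(\cos\theta_jf_1+\sin\theta_jf_2)$ pointwise. The suprema over $j\le n$ increase, and by monotone convergence they converge to $|f_1+if_2|$ in $L^1(\rho)$. So $|\lambda_1+i\lambda_2|$ is the norm limit of the finite lattice suprema of $\cos\theta_j\lambda_1+\sin\theta_j\lambda_2$, $j\le n$, and in particular it belongs to $N$. The same formula holds in $L^1(\mu)$ for $R\lambda_1+iR\lambda_2$. Since $R$ preserves finite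 suprema and norm limits, $R|\lambda_1+i\lambda_2|=|R\lambda_1+iR\lambda_2|$. Taking norms shows that $\lambda_1+i\lambda_2\mapsto R\lambda_1+iR\lambda_2$ is an isometry onto $L^1_{\mathbb C}(\mu)$. $\square$

*Example.* For compact $L$, the space $C(L)$ is an $L_1$-predual: apply Fact 3 to $N=M_{\mathbb R}(L)$.

Kalenda and Spurný, in "Baire classes of affine vector-valued functions", arXiv:1411.1874 (2014), ask the following. Let $X$ be a simplex such that each bounded continuous real function on $\operatorname{ext}X$ extends to an affine Baire function on $X$; must $\operatorname{ext}X$ be Lindelöf? And if $E$ is a real (complex) $L_1$-predual such that each bounded continuous odd real (homogeneous complex) function on $\operatorname{ext}B_{E^*}$ extends to an affine Baire function on $B_{E^*}$, must $\operatorname{ext}B_{E^*}$ be Lindelöf? Both answers are no, in ZFC.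

**Theorem A.** There is a non-Lindelöf space $Z$, and for $\mathbb F\in\{\mathbb R,\mathbb C\}$ a Banach space $E=H_{\mathbb F}$ over $\mathbb F$, such that:

1. $E$ is an $L_1$-predual. Every bounded continuous odd (respectively homogeneous) $\mathbb F$-valued function on $\operatorname{ext}B_{E^*}$ extends to an affine Baire function on $B_{E^*}$; the extension is even the restriction of a linear functional on $E^*$ that is the pointwise limit on $E^*$ of a norm-bounded sequence from $E$. But $\operatorname{ext}B_{E^*}$ is not Lindelöf.
2. The state space $X$ of $H_{\mathbb R}$ is a simplex with $\operatorname{ext}X$ homeomorphic to $Z$, hence not Lindelöf. Every bounded continuous $f\colon\operatorname{ext}X\to\mathbb R$ extends to an affine function on $X$ that is the pointwise limit of a bounded sequence of continuous affine functions. The extension can be chosen with the same sup-norm and depending linearly and positively on $f$.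

**Theorem B.**

1. If $X$ is any compact convex set such that each bounded continuous real function on $\operatorname{ext}X$ extends to a continuous affine function on $X$, then $\operatorname{ext}X$ is compact. So for simplices Theorem A(2) is sharp with respect to Baire classes: class $0$ forces compactness, while class $1$ does not even force Lindelöf.
2. For dual balls of $L_1$-preduals even continuous extension does not suffice: in both the real and the complex case there is an $L_1$-predual $E$ such that every continuous odd (respectively homogeneous) function on $\operatorname{ext}B_{E^*}$ is the restriction of an element of $E$ (a weak$^*$-continuous linear functional), but $\operatorname{ext}B_{E^*}$ is not Lindelöf.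

## 3. Small simplices, and why continuous extension forces compactness

**Probability measures.** Let $X$ be the set of probability measures on a compact space $L$. Then $\operatorname{ext}X=\{\varepsilon_t:t\in L\}\cong L$, and $f\in C(L)$ extends to the continuous affine function $\nu\mapsto\int f\,d\nu$. Here $\operatorname{ext}X$ is compact, so there is nothing to contradict.

**One averaged limit point.** Let $K$ consist of the points $1$, $-1$, $0$ and $p_1,p_2,\dots$, all isolated except $0$, with $p_n\to0$. Put $H=\{h\in C(K,\mathbb R):h(0)=\frac12(h(1)+h(-1))\}$. Since $H$ is the kernel of one functional, $H^\perp$ is spanned by $\varepsilon_1+\varepsilon_{-1}-2\varepsilon_0$. Given a measure $\mu$ on $K$, move its mass at $0$ in equal halves to $1$ and $-1$. This changes $\mu$ by an element of $H^\perp$ and does not increase the norm. A measure in $H^\perp$ with no mass at $0$ is zero. So each functional on $H$ is represented by exactly one measure without mass at $0$, and this measure has the norm of the functional. Hence $H^*=\ell^1(\{1,-1,p_1,p_2,\dots\})$.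

The state space $X=\{\varphi:\|\varphi\|=\varphi(1)=1\}$ is the set of nonnegative sequences of sum $1$. It is a simplex by the Choquet–Meyer theorem, since $\ell^1$ is a lattice. Its extreme points are $\varepsilon_1,\varepsilon_{-1},\varepsilon_{p_n}$. The map $t\mapsto\varepsilon_t|_H$ is a homeomorphism of $K$ into $X$, because $H$ separates points of $K$: use indicators of $\{p_n\}$, and the function with values $\pm1$ at $\pm1$ and $0$ elsewhere. So $\operatorname{ext}X$ is discrete and countable, hence Lindelöf. It is not closed: $\varepsilon_{p_n}\to\varepsilon_0|_H=\frac12(\varepsilon_1+\varepsilon_{-1})|_H$.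

Any bounded $f$ on $\operatorname{ext}X$ extends to an affine function that is a limit of continuous affine ones. Set $\tilde f(0)=\frac12(f(1)+f(-1))$, let $h_n$ agree with $\tilde f$ at $1,-1,0,p_1,\dots,p_n$, and let $h_n=\tilde f(0)$ at the other $p_m$. Then $h_n\in H$, the sequence is bounded, and $h_n\to\tilde f$ pointwise, so $\nu\mapsto\int\tilde f\,d\nu$ works. But $f(p_n)=(-1)^n$ has no continuous extension. Theorem A does this averaging at every point of an interval at once, and $Z$ is what keeps the extension alive.

**Proof of Theorem B(1).** The aim is to show that a limit $y$ of extreme points cannot be a proper midpoint. The tool is the square of an affine function. Let $y$ lie in the closure of $\operatorname{ext}X$ and let $y=\frac12(a+b)$, $a,b\in X$. Let $u$ be a continuous real affine function on $X$, and let $v$ be a continuous affine extension of the bounded continuous function $u^2|_{\operatorname{ext}X}$. The function $u^2-v$ is continuous, convex, and zero on $\operatorname{ext}X$. By Bauer's maximum principle a continuous convex function attains its maximum at an extreme point, so $u^2\le v$ on $X$. By continuity $u^2=v$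 on the closure of $\operatorname{ext}X$. Therefore
$$u(y)^2=v(y)=\tfrac12\big(v(a)+v(b)\big)\ge\tfrac12\big(u(a)^2+u(b)^2\big)\ge\Big(\frac{u(a)+u(b)}2\Big)^2=u(y)^2 .$$
Equality holds throughout, and equality in the last inequality means $(u(a)-u(b))^2=0$. So $u(a)=u(b)$ for all continuous affine $u$. These separate points by the Hahn–Banach theorem, so $a=b$. Thus $y\in\operatorname{ext}X$, and $\operatorname{ext}X$ is closed in $X$, hence compact. $\square$

The sharpness statement combines this with Theorem A(2), which we now prove.

## 4. Gluing the doubled interval to its midpoints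

In this section and the next, $\tau$ is *any* locally compact Hausdorff topology on $Z$ with a base $(V_n(z))$ satisfying (a) and (b). Condition (c) is not used, so the discrete topology is allowed.

**Step 1: the compact space $K$.** We want one compact space containing $Z$ and, for each $x\in I$, a midpoint $(x,0)$, such that the points of $Z$ that leave all compact subsets of $Z$ approach midpoints. Let $\alpha Z=Z\cup\{\infty\}$ be the one-point compactification, let
$$K=I\times\{-1,0,1\}=Z\cup F,\qquad F=I\times\{0\},$$
and give $K$ the topology that makes the injection $e\colon K\to I\times\alpha Z$, $e(z)=(\pi(z),z)$ for $z\in Z$, $e(x,0)=(x,\infty)$, a homeomorphism onto its image.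

The image is closed. Let a net $(x_i,w_i)$ in it converge to $(x,w)$. If $w\in Z$, then eventually $w_i\in Z$ and $x_i=\pi(w_i)\to\pi(w)$, so $x=\pi(w)$ and $(x,w)=e(w)$. If $w=\infty$, then $(x,w)=e(x,0)$. Hence $K$ is compact Hausdorff. Moreover:

* $Z=e^{-1}(I\times Z)$ is open in $K$, and its subspace topology is $\tau$ because $\pi$ is continuous on $Z$;
* $F$ is homeomorphic to $I$;
* $\pi$ extends continuously to $K$ by $\pi(x,0)=x$, as the first coordinate of $e$;
* each function in $C_0(Z)$, extended by $0$ on $F$, is continuous on $K$, because it is a continuous function on $\alpha Z$ composed with the second coordinate of $e$.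

**Step 2: the function space $H$.** We impose the midpoint relation, so that $(x,0)$ will represent the mean of $(x,1)$ and $(x,-1)$. Let
$$H=H_{\mathbb F}=\Big\{h\in C(K,\mathbb F):\ h(x,0)=\tfrac12\big(h(x,1)+h(x,-1)\big)\ \text{for all }x\in I\Big\}.\tag{1}$$
This is a closed subspace of $C(K,\mathbb F)$, and $1\in H$. It contains $q\circ\pi$ for $q\in C(I)$, and all odd $k\in C_0(Z)$, that is, those with $k\circ\sigma=-k$. In particular it contains
$$k_{x,n}=1_{V_n(x,1)}-1_{V_n(x,-1)},\tag{2}$$
which is continuous with compact support because the $V_n$ are compact and open, and odd because $V_n(x,-1)=\sigma V_n(x,1)$.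

These functions make up all of $H$: each $h\in H$ is $h(\cdot,0)\circ\pi+k$ with $k\in C(K)$ vanishing on $F$ and odd on $Z$. Here $k|_Z\in C_0(Z)$, because $\{|k|\ge\epsilon\}$ is closed in $K$ and contained in $Z$, hence compact.

$H$ separates points of $K$. Points with different $\pi$-values are separated by some $q\circ\pi$. The points $(x,1),(x,0),(x,-1)$ are separated by $k_{x,1}$, which takes the values $1,0,-1$ there; recall that $V_1(x,1)\cap V_1(x,-1)=\emptyset$.

## 5. The dual of $H$ and its extreme points

**Step 3: the annihilator.** To find $H^*=M(K)/H^\perp$ we compute $H^\perp$. Let $\mu\in M(K)$. By inner regularity $|\mu|$ restricted to $Z$ is carried by a countable union of compact subsets of $Z$, which is countable. So $\mu|_Z=\sum_{z\in Z}a_z\varepsilon_z$ with $a\in\ell^1(Z)$. Put $m=\mu|_F$.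

Suppose $\mu\in H^\perp$. Since $\bigcap_nV_n(z)=\{z\}$, we have $k_{x,n}\to1_{\{(x,1)\}}-1_{\{(x,-1)\}}$ pointwise and boundedly on $K$, so dominated convergence gives $a_{(x,1)}=a_{(x,-1)}=:b_x$. Testing with all $q\circ\pi$ gives $\pi_*\mu=0$. Since $\pi_*\mu=\pi_*m+\sum_x2b_x\varepsilon_x$, we get $m=-2\sum_xb_x\varepsilon_{(x,0)}$. Conversely, measures of this form annihilate $H$ by (1). Hence
$$H^\perp=\Big\{\sum_xb_x\big(\varepsilon_{(x,1)}+\varepsilon_{(x,-1)}-2\varepsilon_{(x,0)}\big):\ b\in\ell^1(I)\Big\}.\tag{3}$$

**Step 4: $H^*$ is a space of measures with the total variation norm.** As in Section 3, we move point masses off the midpoints. Let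
$$N=\{\nu\in M(K):\ \nu(\{(x,0)\})=0\ \text{for all }x\in I\},$$
$$D\mu=\mu-\sum_x\mu(\{(x,0)\})\big(\varepsilon_{(x,0)}-\tfrac12\varepsilon_{(x,1)}-\tfrac12\varepsilon_{(x,-1)}\big).$$
Note that $N$ does contain diffuse measures on $F$. Clearly $D\mu\in N$, and $\mu-D\mu\in H^\perp$ by (3). Deleting the atoms at the points $(x,0)$ lowers the norm of $\mu$ by $\sum_x|\mu(\{(x,0)\})|$, and putting the halves back adds at most this amount, so $\|D\mu\|\le\|\mu\|$. Finally $N\cap H^\perp=\{0\}$, because a measure in (3) has mass $-2b_x$ at $(x,0)$.

The map $N\to H^*$, $\nu\mapsto(h\mapsto\int h\,d\nu)$, is injective since $N\cap H^\perp=\{0\}$. Given $\varphi\in H^*$, the Hahn–Banach and Riesz theorems give $\mu\in M(K)$ representing $\varphi$ with $\|\mu\|=\|\varphi\|$. Then $D\mu\in N$ represents $\varphi$, and $\|\varphi\|\le\|D\mu\|\le\|\mu\|=\|\varphi\|$. So the map is an isometric isomorphism, and we write $H^*=N$.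

The real space $N_{\mathbb R}$ is norm-closed, and it is an ideal in $M_{\mathbb R}(K)$: if $\nu\in N_{\mathbb R}$ and $|\lambda|\le|\nu|$, then $\lambda\in N_{\mathbb R}$. In particular it is a sublattice. Also $N_{\mathbb C}=N_{\mathbb R}+iN_{\mathbb R}$. By Fact 3, $H_{\mathbb F}$ is an $L_1$-predual.

**Step 5: extreme points of the dual ball.** We show
$$\operatorname{ext}B_{H^*}=\{\alpha\varepsilon_z:\ |\alpha|=1,\ z\in Z\}.\tag{4}$$
Let $\|\nu\|=1$ and suppose $0<|\nu|(S)<1$ for some Borel set $S$. Then
$$\nu=|\nu|(S)\,\frac{\nu|_S}{|\nu|(S)}+|\nu|(S^c)\,\frac{\nu|_{S^c}}{|\nu|(S^c)}$$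
is a convex combination of two elements of $B_N$, distinct because they are nonzero and carried by disjoint sets. So $\nu$ is not extreme. For extreme $\nu$ (which has norm $1$) the Radon measure $|\nu|$ therefore takes only the values $0,1$; hence it is a Dirac measure, and $\nu=\alpha\varepsilon_t$ with $|\alpha|=1$. Since $\nu\in N$, $t\in Z$.

Conversely let $\alpha\varepsilon_z=\frac12(\nu_1+\nu_2)$ with $\nu_i\in B_N$. Then $\alpha=\frac12(\nu_1(\{z\})+\nu_2(\{z\}))$ with $|\nu_i(\{z\})|\le1$, so $\nu_i(\{z\})=\alpha$. Since $\|\nu_i\|\le1$, no mass is left elsewhere, and $\nu_i=\alpha\varepsilon_z$.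

**Step 6: the state space is a simplex.** Let $X=\{\varphi\in H_{\mathbb R}^*:\|\varphi\|=\varphi(1)=1\}$ with the weak$^*$ topology. It is compact and convex. (In its definition $\|\varphi\|=1$ may be replaced by $\|\varphi\|\le1$.) In terms of $N_{\mathbb R}$, the condition $\|\nu\|=\nu(K)=1$ means that $\nu\ge0$ and $\nu(K)=1$. So $X$ lies in the closed hyperplane $\{\varphi(1)=1\}$, which misses $0$, and the cone it generates is $N_{\mathbb R}^+$. The span of this cone is $N_{\mathbb R}$, a vector lattice in the order given by the cone. By the Choquet–Meyer theorem $X$ is a simplex.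

Its extreme points are $\varepsilon_z$, $z\in Z$. The splitting in Step 5 stays inside $X$ when $\nu\in X$, so extreme points are Dirac measures at points of $Z$. Conversely, $\varepsilon_z=\frac12(\nu_1+\nu_2)$ with $\nu_i\in X$ gives $0\le\nu_i\le2\varepsilon_z$, hence $\nu_i=\varepsilon_z$.

**Step 7: the topology on the extreme points.** We check that $\operatorname{ext}X$ is $Z$ as a topological space. The map $t\mapsto\varepsilon_t|_H$ from $K$ to $(H^*,w^*)$ is continuous, and it is injective because $H$ separates points. As $K$ is compact, it is a homeomorphism onto its image. Restricting to $Z$, we get that $z\mapsto\varepsilon_z$ is a homeomorphism of $(Z,\tau)$ onto $\operatorname{ext}X$. By Section 1, $\operatorname{ext}X$ is not Lindelöf.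

In either scalar field, (4) shows that $\{\varepsilon_z:z\in Z\}=\operatorname{ext}B_{H^*}\cap\{\nu:\nu(1)=1\}$. This is a relatively closed subset of $\operatorname{ext}B_{H^*}$ homeomorphic to $Z$. Closed subspaces of Lindelöf spaces are Lindelöf, so $\operatorname{ext}B_{H^*}$ is not Lindelöf.

## 6. The discrete doubled interval and two obstructions to extension

So far any $\tau$ with (a) and (b) will do. The sensible first choice is the simplest one: $\tau$ discrete. Sections 4 and 5 then give a simplex $X$ whose set of extreme points is an uncountable discrete space. What remains is extension, and there it fails, for two separate reasons.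

**Lemma 4.** Let $\tau$ satisfy (a) and (b), and let $\phi$ be a real Baire function on $K$. Then $\phi(x,1)=\phi(x,0)=\phi(x,-1)$ for all $x$ outside a countable set, and $x\mapsto\phi(x,0)$ is a Borel function on $I$.

*Proof.* Functions with these two properties are closed under pointwise limits of sequences, so it suffices to treat continuous $\phi$. The second property is then clear. For the first, $k=\phi-\phi(\cdot,0)\circ\pi$ is continuous and vanishes on $F$. Each set $\{|k|\ge1/n\}$ is compact and contained in $Z$, hence countable. So $\{k\ne0\}$ is countable. $\square$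

Let $F_0$ be an affine Baire function on $X$ extending a bounded continuous $f$ on $\operatorname{ext}X\cong Z$. Then $\phi(t)=F_0(\varepsilon_t|_H)$ is a Baire function on $K$, as the composition of a Baire function with a continuous map. It equals $f$ on $Z$, and by affinity and (1), $\phi(x,0)=\frac12(f(x,1)+f(x,-1))=g(x)$. By Lemma 4:

* $g$ must be Borel on $I$;
* the odd part $k=\frac12(f-f\circ\sigma)$ must vanish off countably many fibers.

When $\tau$ is discrete, every bounded function on $Z$ is continuous. Then $f=1_{\pi^{-1}(B)}$ with a non-Borel set $B\subset I$ violates the first condition, and $f(x,s)=s$ violates the second. So the attempt stops exactly because $Z$ has too many continuous functions. We need to remove such functions without making $Z$ Lindelöf and without enlarging its compact sets beyond the countable. This is the purpose of (c): Proposition 2 gives the second condition outright, and it gives $g$ only countably many discontinuities, which is more than the first condition asks. We now check that these conclusions suffice for extension.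

## 7. Extending bounded continuous functions from $Z$

From here on $\tau$ is the topology of Proposition 1, including (c).

**Proposition 5.** Let $f\in C_b(Z,\mathbb R)$, and define $\tilde f\colon K\to\mathbb R$ by $\tilde f=f$ on $Z$ and $\tilde f(x,0)=\frac12(f(x,1)+f(x,-1))$. There is a bounded sequence $(h_n)$ in $H_{\mathbb R}$ that converges to $\tilde f$ pointwise on $K$.

*Proof.* Take $g,k,C$ from Proposition 2 and put $k=0$ on $F$. Then $\tilde f=g\circ\pi+k$ on all of $K$. We approximate the two summands separately, by the two kinds of elements of $H$ from Step 2. Write $\|f\|$ for the sup-norm.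

**Step 8: the even part.** We find $g_n\in C(I)$ with $g_n\to g$ pointwise. Let $U\subset\mathbb R$ be open. Every point of $g^{-1}(U)\setminus C$ is interior to $g^{-1}(U)$, since $g$ is continuous there. So $g^{-1}(U)$ is the union of an open set and a countable set, hence an $F_\sigma$ set. The Lebesgue–Hausdorff theorem says that a real function on a metric space for which all preimages of open sets are $F_\sigma$ is the pointwise limit of a sequence of continuous functions. This gives $g_n$. Truncating at $\pm\|f\|$ we may assume $\|g_n\|\le\|f\|$, because $|g|\le\|f\|$.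

**Step 9: the odd part.** We find odd $k_n\in C_0(Z)$ with $k_n\to k$. The function $k$ is continuous and odd on $Z$. The set $S=\{z\in Z:k(z)\ne0\}$ is open, $\sigma$-invariant and contained in $\pi^{-1}(C)$, hence countable. If $S=\emptyset$ put $k_n=0$. Otherwise each $z\in S$ has a compact open neighborhood $V_j(z)\subset S$. Since $S$ is countable, $S=\bigcup_{i\ge1}V^i$ for a sequence of compact open sets $V^i\subset S$. Let $S_n=\bigcup_{i\le n}(V^i\cup\sigma V^i)$. This set is compact, open and $\sigma$-invariant. Hence $k_n=k1_{S_n}$ is continuous with compact support and odd, and $\|k_n\|\le\|f\|$. Since the $S_n$ increase to $S$, $k_n\to k$ pointwise on $Z$. On $F$ all these functions are $0$.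

Put $h_n=g_n\circ\pi+k_n\in H_{\mathbb R}$. Then $\|h_n\|\le2\|f\|$ and $h_n\to\tilde f$ pointwise on $K$. $\square$

**Step 10: the extension as an integral.** We turn the sequence on $K$ into a functional on $H^*$. For $f\in C_b(Z,\mathbb F)$ define $\tilde f$ by the same formula. Proposition 5, applied to real and imaginary parts, gives a bounded sequence $(h_n)$ in $H_{\mathbb F}$ with $h_n\to\tilde f$ pointwise. So $\tilde f$ is Borel, and by dominated convergence
$$\Phi_f(\nu):=\int_K\tilde f\,d\nu=\lim_n\int_Kh_n\,d\nu\qquad(\nu\in N=H^*).\tag{5}$$
Thus $\Phi_f$ is a linear functional on $H^*$, the pointwise limit of the norm-bounded sequence $(h_n)$ from $H$, and $\Phi_f(\varepsilon_z)=f(z)$ for $z\in Z$.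

**Step 11: conclusion for the simplex.** Identify $\operatorname{ext}X$ with $Z$ by Step 7. A bounded continuous $f\colon\operatorname{ext}X\to\mathbb R$ extends to $\Phi_f|_X$. This function is affine and is the pointwise limit of the bounded sequence of continuous affine functions $\nu\mapsto\int h_n\,d\nu$, so it is Baire. The map $f\mapsto\tilde f$ is linear and positive, and elements of $X$ are probability measures, so $f\mapsto\Phi_f|_X$ is linear and positive. Since $|\tilde f|\le\|f\|$, we have $\sup_X|\Phi_f|\le\|f\|$, with equality because $\Phi_f$ extends $f$. With Steps 6 and 7 this proves Theorem A(2).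

**Step 12: conclusion for the dual balls.** Let $f$ be bounded, continuous and odd (respectively homogeneous) on $\operatorname{ext}B_{H^*}$. Put $f_0(z)=f(\varepsilon_z)$; by Step 7, $f_0\in C_b(Z,\mathbb F)$. Then $\Phi_{f_0}|_{B_{H^*}}$ is affine and Baire by (5), and for $|\alpha|=1$, $z\in Z$,
$$\Phi_{f_0}(\alpha\varepsilon_z)=\alpha f(\varepsilon_z)=f(\alpha\varepsilon_z).$$
By (4) these are all the extreme points, so $\Phi_{f_0}$ extends $f$. With Steps 4 and 7 this proves Theorem A(1). Both questions are answered in the negative, once Proposition 1 is proved. $\square$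

## 8. Constructing the topology by reserving one point for each pair of sets

We prove Proposition 1. Property (c) is a list of demands: certain pairs of sets must have a common limit point. As $I$ is separable, it suffices to treat pairs of countable sets, and there are only $\mathfrak c=2^{\aleph_0}$ of these. There are also $\mathfrak c$ points to serve as limits. We reserve one point of $I$ for each pair, and then build neighborhoods point by point so that each reserved point is a limit of both its sets.

**Step 13: reserving the points.** Enumerate $I=\{p_\xi:\xi<\mathfrak c\}$ injectively. Let $\{(A_\alpha,B_\alpha):\alpha<\mathfrak c\}$ enumerate, with repetitions allowed, all pairs of countable subsets of $Z$ for which $\overline{\pi(A_\alpha)}\cap\overline{\pi(B_\alpha)}$ is uncountable; there are at most $\mathfrak c^{\omega}=\mathfrak c$ of them. By recursion on $\alpha$ choose distinct $\xi(\alpha)<\mathfrak c$ with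
$$p_{\xi(\alpha)}\in\overline{\pi(A_\alpha)}\cap\overline{\pi(B_\alpha)},\qquad \pi(A_\alpha\cup B_\alpha)\subset\{p_\eta:\eta<\xi(\alpha)\}.\tag{6}$$
This is possible. An uncountable closed subset of $I$ has $\mathfrak c$ points, so $\mathfrak c$ indices satisfy the first condition. Since $\operatorname{cf}\mathfrak c>\omega$, the indices of the countably many points of $\pi(A_\alpha\cup B_\alpha)$ are bounded by some $\delta<\mathfrak c$, and any index above $\delta$ satisfies the second condition. Fewer than $\mathfrak c$ indices are at most $\delta$ or already used, so some index remains.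

**Step 14: the recursion and what it preserves.** Put $Z_\xi=\pi^{-1}\{p_\eta:\eta<\xi\}$. At stage $\xi$ we define sets $V_n(p_\xi,s)\subset Z_{\xi+1}$, $s=\pm1$, that contain $(p_\xi,s)$ and decrease in $n$. They determine
$$\tau_\xi=\{U\subset Z_\xi:\ \text{for all }z\in U\text{ there is }n\text{ with }V_n(z)\subset U\}.$$
This is a topology, closed under finite intersections because the $V_n(z)$ decrease. If $\eta<\xi$, then $V_n(z)\subset Z_\eta$ for every $z\in Z_\eta$. So $Z_\eta\in\tau_\xi$, and $\tau_\eta$ is the subspace topology on $Z_\eta$. We maintain for all $z\in Z_\xi$: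

* (i) $V_n(z)$ is $\tau_\xi$-open, $\tau_\xi$-compact and countable, $V_n(\sigma z)=\sigma V_n(z)$, and $V_n(z)\cap\sigma V_n(z)=\emptyset$;
* (ii) for every open $J\subset I$ with $\pi(z)\in J$, some $V_n(z)\subset\pi^{-1}(J)$.

These conditions imply what we need of $\tau_\xi$. The $V_n(z)$ are open and every open set containing $z$ contains one of them, so they form a neighborhood base at $z$. The map $\pi$ is continuous by (ii), and $\sigma$ is a homeomorphism by (i). The topology is Hausdorff: points with different $\pi$-values are separated via $\pi$, and the only remaining pairs $z,\sigma z$ are separated by $V_1(z)$ and $\sigma V_1(z)$. At limit $\xi$ nothing has to be checked, since each $z\in Z_\xi$ lies in some $Z_\eta$, $\eta<\xi$, which is an open subspace. The same remark shows that at a successor stage (i) and (ii) persist for the old points.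

**Step 15: stage $\xi$.** We define the neighborhoods of the two points over $x=p_\xi$. If $\xi$ is not of the form $\xi(\alpha)$, let $V_n(x,s)=\{(x,s)\}$; then (i) and (ii) are clear.

Let $\xi=\xi(\alpha)$. By (6), $x$ is in the closure of both $\pi(A_\alpha)$ and $\pi(B_\alpha)$, but $x\notin\pi(A_\alpha\cup B_\alpha)$, and $A_\alpha\cup B_\alpha\subset Z_\xi$. So we can choose $a_n\in A_\alpha$ for odd $n$ and $a_n\in B_\alpha$ for even $n$ such that $r_n=|\pi(a_n)-x|>0$ and $r_{n+1}<r_n/2$. Let $J_n$ be the set of points of $I$ at distance less than $r_n/4$ from $\pi(a_n)$. Points of $J_n$ have distance from $x$ in $(\frac34r_n,\frac54r_n)$, and $\frac54r_{n+1}<\frac58r_n<\frac34r_n$. So the $J_n$ are pairwise disjoint, miss $x$, and converge to $x$. By (ii) for $a_n\in Z_\xi$ choose $W_n=V_{j_n}(a_n)\subset\pi^{-1}(J_n)$. Define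
$$V_n(x,1)=\{(x,1)\}\cup\bigcup_{m\ge n}W_m,\qquad V_n(x,-1)=\sigma V_n(x,1).\tag{7}$$

We verify (i) and (ii) at the new points. The sets decrease in $n$ and are countable. They are open: at $(x,\pm1)$ this holds by definition of $\tau_{\xi+1}$, and their trace on $Z_\xi$ is a union of $\tau_\xi$-open sets. Condition (ii) holds because $J_m\to x$ and $\pi\circ\sigma=\pi$. The symmetry $V_n(\sigma z)=\sigma V_n(z)$ is built into (7).

Disjointness of $V_n(x,1)$ and $V_n(x,-1)$: over $x$ the first set contains only $(x,1)$ and the second only $(x,-1)$, since the $J_m$ miss $x$. Elsewhere we need $W_m\cap\sigma W_k=\emptyset$. For $m\ne k$ this holds because $J_m\cap J_k=\emptyset$. For $m=k$ it is (i) for $a_m$.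

Compactness of $V_n(x,1)$: in an open cover some member contains $(x,1)$, hence some $V_m(x,1)$. What remains is contained in $\bigcup_{n\le k<m}W_k$, a finite union of compact subsets of $V_n(x,1)$, and is covered by finitely many members. Applying $\sigma$ gives compactness of $V_n(x,-1)$.

**Step 16: verifying (a), (b), (c).** Let $\tau$ be the resulting topology on $Z=Z_{\mathfrak c}$. It is locally compact Hausdorff with (a) and (b) by Step 14. For (c), let $\overline{\pi(A)}\cap\overline{\pi(B)}$ be uncountable. Choose countable $A'\subset A$ and $B'\subset B$ such that $\pi(A')$ is dense in $\pi(A)$ and $\pi(B')$ is dense in $\pi(B)$. The closures of the shadows do not change, so $(A',B')=(A_\alpha,B_\alpha)$ for some $\alpha$. By (7) every $V_n(p_{\xi(\alpha)},1)$ contains $a_m$ for all $m\ge n$, so it meets both $A'$ and $B'$. Hence $(p_{\xi(\alpha)},1)\in\operatorname{cl}_\tau A\cap\operatorname{cl}_\tau B$. $\square$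

This completes the proof of Proposition 1 and of Theorem A.

## 9. Homogeneous functions on $\mathbb D^{\omega_1}$: continuous extension on a dual ball

We prove Theorem B(2). Why does the proof of Theorem B(1) not forbid such an example? It extends $u^2$, and for odd $u$ the function $u^2$ is even, so a hypothesis on odd functions says nothing about it. The point $0$ is then free to be a non-extreme limit of extreme points.

Let $\mathbb D=\{\lambda\in\mathbb F:|\lambda|\le1\}$ and $S=\{\lambda\in\mathbb F:|\lambda|=1\}$. Let $T=\mathbb D^{\omega_1}$, which is compact, and in this section let $Z=T\setminus\{0\}$. Put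
$$E=\{f\in C(T,\mathbb F):\ f(\alpha t)=\alpha f(t)\ \text{for all }\alpha\in S,\ t\in T\}.$$
We shall see that $\operatorname{ext}B_{E^*}\cong Z$, and that every continuous homogeneous function on $Z$ tends to $0$ at $0$. Uncountably many coordinates are needed for the latter. On $\mathbb D^{\mathbb N}\setminus\{0\}$ the function $f(t)=\sum_i2^{-i}t_i\big/\sum_i2^{-i}|t_i|$ is continuous and satisfies $f(\alpha t)=\alpha f(t)$, but $f(e_1/n)=1$ for all $n$, where $e_1=(1,0,0,\dots)$. (That space is separable and metrizable, hence Lindelöf anyway.) In the real case "homogeneous" means odd, and $S=\{1,-1\}$.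

**Step 17: $E^*$ as a space of measures.** We use an averaging projection. Let $d\alpha$ be normalized Haar measure on $S$ and
$$Pf(t)=\int_S\bar\alpha f(\alpha t)\,d\alpha\qquad(f\in C(T)).$$
Then $Pf$ is continuous, $\|Pf\|\le\|f\|$, and the substitution $\alpha\mapsto\alpha\bar\beta$ gives $Pf(\beta t)=\beta Pf(t)$. Also $Pf=f$ for $f\in E$. So $P$ is a contractive projection of $C(T)$ onto $E$. Its adjoint $Q=P^*$ is a contractive projection on $M(T)$ with kernel $E^\perp$. For $\mu\in M(T)$ and $\nu\in E^\perp$ we have $\|Q\mu\|=\|Q(\mu+\nu)\|\le\|\mu+\nu\|$, and $Q\mu\in\mu+E^\perp$. So $E^*\cong M(T)/E^\perp\cong QM(T)=:M_h$ isometrically.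

Write $\alpha\cdot\mu$ for the image of $\mu$ under $t\mapsto\alpha t$. Then
$$M_h=\{\mu\in M(T):\ \alpha\cdot\mu=\alpha\mu\ \text{for all }\alpha\in S\}.$$
Indeed, if $\mu=Q\mu$, then, since $P(f(\beta\,\cdot))=\beta Pf$,
$$\int f(\beta t)\,d\mu=\int P(f(\beta\,\cdot))\,d\mu=\beta\int Pf\,d\mu=\beta\int f\,d\mu .$$
Conversely, if $\alpha\cdot\mu=\alpha\mu$ for all $\alpha$, Fubini's theorem gives $\int Pf\,d\mu=\int_S\bar\alpha\,\alpha\int f\,d\mu\,d\alpha=\int f\,d\mu$ for all $f\in C(T)$, that is, $Q\mu=\mu$.

**Step 18: $E$ is an $L_1$-predual.** The space $M_h$ is not a lattice of real measures, so we multiply it by a phase that makes its elements invariant. Let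
$$M_0=\{\lambda\in M(T):\ \alpha\cdot\lambda=\lambda\ \text{for all }\alpha\in S,\ \lambda(\{0\})=0\}.$$
Each $\mu\in M_h$ has $\mu(\{0\})=0$: evaluate $(-1)\cdot\mu=-\mu$ at $\{0\}$. For $t\in Z$ put $\theta(t)=t_\gamma/|t_\gamma|$, where $\gamma$ is the least index with $t_\gamma\ne0$. Then $|\theta|=1$ and $\theta(\alpha t)=\alpha\theta(t)$ for $\alpha\in S$.

We need $\theta$ to be measurable for $|\mu|$ whenever $\mu\in M(T)$ and $\mu(\{0\})=0$. By inner regularity $|\mu|$ is carried by a countable union of compact subsets of $Z$. Each of these is covered by finitely many of the open sets $\{t_\gamma\ne0\}$. The countably many indices involved are bounded by some $\delta<\omega_1$, so $|\mu|$ is carried by $\bigcup_{\gamma<\delta}\{t_\gamma\ne0\}$. This set is the countable disjoint union of the Borel sets $\{t_\gamma\ne0,\ t_\eta=0\ \forall\eta<\gamma\}$, $\gamma<\delta$, and $\theta$ is continuous on each. So $\theta$ is Borel there.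

Hence $\mu\mapsto\theta\mu$ is defined, linear and isometric on $M_h$. It maps into $M_0$: for $\mu\in M_h$ and $f\in C(T)$, using $\theta(t)=\bar\alpha\theta(\alpha t)$,
$$\int f(\alpha t)\theta(t)\,d\mu=\bar\alpha\int f(\alpha t)\theta(\alpha t)\,d\mu=\bar\alpha\alpha\int f\theta\,d\mu=\int f\theta\,d\mu .$$
It is onto, with inverse $\lambda\mapsto\bar\theta\lambda$: for $\lambda\in M_0$,
$$\int f(\alpha t)\bar\theta(t)\,d\lambda=\alpha\int f(\alpha t)\bar\theta(\alpha t)\,d\lambda=\alpha\int f\bar\theta\,d\lambda,$$
so $\bar\theta\lambda\in M_h$. The real measures in $M_0$ form a norm-closed sublattice of $M_{\mathbb R}(T)$, because $\alpha\cdot|\lambda|=|\alpha\cdot\lambda|$. In the complex case $M_0$ is its complexification, because real and imaginary parts of invariant measures are invariant. By Fact 3, $E^*\cong M_0$ is an $L^1$-space.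

**Step 19: peaking functions.** To locate extreme points we need functions in $E$ concentrated near one orbit. Let $t\ne0$, and let $O\supset St$ be open and $S$-invariant. We claim there is $f\in E$ with $\|f\|\le1$, $f(t)=1$, and $f=0$ off $O$. Pick $\gamma$ with $c=|t_\gamma|>0$. Let $f_0(u)=u_\gamma/t_\gamma$ if $|u_\gamma|\le c$, and $f_0(u)=(u_\gamma/t_\gamma)\,c/|u_\gamma|$ otherwise. Then $f_0\in E$, $\|f_0\|\le1$, $f_0(t)=1$. Let $\psi_0\colon T\to[0,1]$ be continuous, $1$ on the compact set $St$ and $0$ off $O$, and let $\psi(u)=\int_S\psi_0(\alpha u)\,d\alpha$. Then $\psi$ is continuous, $S$-invariant, $1$ on $St$ and $0$ off $O$. The function $f=\psi f_0$ is as required. Note that $f(\alpha t)=\alpha$ for $\alpha\in S$.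

Consequently $E$ separates points of $T$. Of two distinct points, at least one is nonzero; call it $t$ and the other $u$. If $u\notin St$, take $O=T\setminus Su$; then $f(t)=1$ and $f(u)=0$. If $u=\alpha t$ with $\alpha\ne1$, any peaking function has $f(u)=\alpha\ne1=f(t)$. So, $T$ being compact, $t\mapsto\delta_t|_E$ is a homeomorphism of $T$ into $(B_{E^*},w^*)$, where $\delta_t$ is evaluation at $t$.

**Step 20: extreme points.** We show $\operatorname{ext}B_{E^*}=\{\delta_t|_E:t\in Z\}\cong Z$. Let $\varphi$ be extreme. The set of $\mu\in B_{M(T)}$ that represent $\varphi$ is nonempty, convex and weak$^*$ compact, so by the Krein–Milman theorem it has an extreme point. As $\varphi$ is extreme, this is also an extreme point of $B_{M(T)}$, and hence of the form $\alpha\delta_t$ with $\alpha\in S$ (Arens–Kelley). So $\varphi=\alpha\delta_t|_E=\delta_{\alpha t}|_E$. The case $t=0$ is excluded because $\delta_0|_E=0$ is not extreme.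

Conversely let $t\ne0$ and $\delta_t|_E=\frac12(\varphi_1+\varphi_2)$, $\|\varphi_i\|\le1$. Represent $\varphi_i$ by $\mu_i\in M(T)$ with $\|\mu_i\|\le1$, and write $\mu_i=w_i|\mu_i|$, $|w_i|=1$. For every peaking $f$ from Step 19, $1=f(t)=\frac12(\varphi_1(f)+\varphi_2(f))$ with $|\varphi_i(f)|\le1$, so $\int fw_i\,d|\mu_i|=\varphi_i(f)=1$. Since $|fw_i|\le1$ and $\|\mu_i\|\le1$, it follows that $\|\mu_i\|=1$ and $fw_i=1$ $|\mu_i|$-a.e. In particular $|\mu_i|$ is carried by $O$. If $L\subset T\setminus St$ is compact, then $SL$ is compact, $S$-invariant and disjoint from $St$. So $O=T\setminus SL$ is allowed, and $|\mu_i|(L)=0$. By inner regularity $|\mu_i|$ is carried by $St$. There $f(\alpha t)=\alpha$, so $w_i(\alpha t)=\bar\alpha$ almost everywhere. For $h\in E$,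
$$\varphi_i(h)=\int_{St}h(\alpha t)\,\bar\alpha\,d|\mu_i|(\alpha t)=h(t)\,\|\mu_i\|=h(t).$$
Thus $\varphi_i=\delta_t|_E$, and $\delta_t|_E$ is extreme. The homeomorphism statement comes from Step 19.

**Step 21: $Z$ is not Lindelöf.** The space $Z$ is locally compact, being open in $T$. If it were Lindelöf, it would be $\sigma$-compact, and $\{0\}$ would be a $G_\delta$ set in $T$. But a $G_\delta$ set containing $0$ contains a countable intersection of basic neighborhoods of $0$, each restricting finitely many coordinates. So it contains $\{t:t_\gamma=0\ \forall\gamma\in C\}$ for some countable $C\subset\omega_1$, and this is larger than $\{0\}$.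

**Step 22: extension.** By Step 20, a continuous odd (homogeneous) function on $\operatorname{ext}B_{E^*}$ corresponds to a continuous $f\colon Z\to\mathbb F$ with $f(\alpha t)=\alpha f(t)$, $\alpha\in S$. We show that $f(t)\to0$ as $t\to0$. Then $f$, extended by $f(0)=0$, is an element of $E$ whose restriction to $\operatorname{ext}B_{E^*}$ is the given function, as claimed.

Suppose not. Then there is $\epsilon>0$ such that every neighborhood of $0$ contains some $t\in Z$ with $|f(t)|\ge\epsilon$. Each value of $f$ is controlled by finitely many coordinates up to a small error, and the plan is to use a coordinate $\beta$ that none of countably many such values sees. Inductively choose $t^n\in Z$ and finite $C_n\subset\omega_1$ such that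

* $|f(t^n)|\ge\epsilon$;
* $|t^n_\gamma|<\frac1n$ for $\gamma\in C_1\cup\dots\cup C_{n-1}$;
* $C_n$ contains some $\gamma$ with $t^n_\gamma\ne0$;
* $|f(u)-f(t^n)|<\frac1n$ for all $u\in T$ equal to $t^n$ on $C_n$.

The first two items hold for a suitable $t^n$ by the choice of $\epsilon$. The last is possible by continuity of $f$ at $t^n$, since a basic neighborhood restricts only finitely many coordinates. The third guarantees that such $u$ lie in $Z$, where $f$ is defined.

Let $C=\bigcup_nC_n$ and pick $\beta\in\omega_1\setminus C$. Let $u^n$ (respectively $w^n$) equal $t^n$ on $C$, $1$ (respectively $-1$) at $\beta$, and $0$ elsewhere. Let $e_\beta\in Z$ have value $1$ at $\beta$ and $0$ elsewhere. If $\gamma\in C_m$ and $n>m$, then $|u^n_\gamma|=|w^n_\gamma|=|t^n_\gamma|<\frac1n$. So $u^n\to e_\beta$ and $w^n\to-e_\beta$ coordinatewise, that is, in $Z$. By continuity and homogeneity, $f(u^n)\to f(e_\beta)$ and $f(w^n)\to f(-e_\beta)=-f(e_\beta)$.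

On the other hand $u^n$ and $w^n$ both equal $t^n$ on $C_n$, so $|f(u^n)-f(w^n)|<\frac2n$. Hence $f(e_\beta)=-f(e_\beta)$, that is, $f(e_\beta)=0$, and $f(u^n)\to0$. Then $|f(t^n)|<|f(u^n)|+\frac1n\to0$, contradicting $|f(t^n)|\ge\epsilon$. This proves Theorem B(2). $\square$
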